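\title{A semistable local ring that is not of log canonical type}

\begin{abstract}
Ma and Smirnov conjectured that a lim-stable normal local domain essentially of finite type over a field of characteristic zero is of log canonical type. We disprove this. The counterexample is the three-dimensional cone over the ruled surface $\mathbb P(\mathcal E)$, where $\mathcal E$ is a non-split self-extension of the structure sheaf of a plane cubic; it is even semistable. Semistability is proved by degenerating to monomial ideals on a union of three toric varieties and comparing volumes with lattice point counts by a rounding argument. Counterexamples exist in every dimension at least three, and the conjecture holds in dimension at most two.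
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$ and let $I$ be an $\mathfrak m$-primary ideal. Write $\ell(R/I)$ for its colength and
\[
\operatorname{e}(I)=\lim_{n\to\infty}\frac{d!\,\ell(R/I^n)}{n^d}
\]
for its Hilbert--Samuel multiplicity. The \emph{Lech--Mumford constant} of $R$ is
\[
\operatorname{lm}(R)=\sup_{\sqrt I=\mathfrak m}\ \frac{\operatorname{e}(I)}{d!\,\ell(R/I)} .
\]
The number $\operatorname{e}(I)/d!$ is the colength that the high powers of $I$ predict for $I$ itself, so $\operatorname{lm}(R)$ measures by how much the true colength can fall short of the prediction. One always has $\operatorname{lm}(R)\ge1$, with equality for regular local rings containing a field (Section~\ref{sec:lm}). Equality is a severe condition: the node $\kappa[[x,y]]/(xy)$ has $\operatorname{lm}\ge\operatorname{e}(\mathfrak m)=2$. Adjoining a power series variable can only lower the constant, and this yields more tolerant conditions. Following Mumford, $R$ is \emph{semistable} if $\operatorname{lm}(R[[T]])=1$. Following Ma and Smirnov \cite{MS}, $R$ is \emph{lim-stable}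 if
\[
\lim_{n\to\infty}\operatorname{lm}(R[[T_1,\dots,T_n]])=1 .
\]
Semistable rings are lim-stable, and the node is semistable (Example~\ref{ex:node}).

Which singularities of birational geometry do these conditions select? Let $R$ be a normal local domain essentially of finite type over a field of characteristic zero and let $X=\operatorname{Spec}R$. Let $\Delta$ be an effective $\mathbb Q$-divisor on $X$ such that $K_X+\Delta$ is $\mathbb Q$-Cartier. For a proper birational morphism $\pi\colon Y\to X$ with $Y$ normal, write
\[
K_Y+\pi_*^{-1}\Delta=\pi^*(K_X+\Delta)+\sum_F a(F;X,\Delta)\,F ,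
\]
where $F$ runs over the $\pi$-exceptional prime divisors and $\pi_*^{-1}\Delta$ is the strict transform. The pair $(X,\Delta)$ is \emph{log canonical} if every discrepancy $a(F;X,\Delta)$, on every such $Y$, is at least $-1$. The ring $R$ is \emph{of log canonical type} if $(X,\Delta)$ is log canonical for some $\Delta$. The boundary $\Delta$ is what makes the notion available when $K_X$ itself is not $\mathbb Q$-Cartier.

Cones over smooth plane curves suggest the connection. For a curve of degree $\delta$, the blow-up of the vertex has discrepancy $2-\delta$, which drops below $-1$ exactly when $\delta\ge4$, and for $\delta\ge4$ a computation with the Hilbert series shows that the cone is not lim-stable (Example~\ref{ex:plane}). One is led to the following guess.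

\begin{quote}
\textbf{Conjecture} (Ma--Smirnov \cite{MS})\textbf{.} \emph{Let $(R,\mathfrak m)$ be a normal local domain essentially of finite type over a field of characteristic zero. If $R$ is lim-stable (for example, semistable), then $R$ is of log canonical type.}
\end{quote}

We show that this is false. Let $k$ be any field of characteristic zero, let
\[
f=xyz+5(x^3+y^3+z^3),\qquad C=\{f=0\}\subset\mathbb P^2_k ,
\]
which is a smooth cubic, so that $H^1(C,\mathcal O_C)\cong k$. Let
\begin{equation}\label{eq:ext}
0\to\mathcal O_C\xrightarrow{\ s\ }\mathcal E\to\mathcal O_C\to0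
\end{equation}
be a non-split extension, with class $0\ne\eta\in H^1(C,\mathcal O_C)$, and put
\[
R=\bigoplus_{m\ge0}R_m,\qquad R_m=H^0\big(C,(\operatorname{Sym}^m\mathcal E)(m)\big),\qquad\mathfrak m=\bigoplus_{m\ge1}R_m .
\]

\begin{theorem}\label{thm:main}
The ring $R_{\mathfrak m}$ is a three-dimensional normal local domain essentially of finite type over $k$. It is semistable, $\operatorname{lm}(R_{\mathfrak m}[[T]])=1$, but it is not of log canonical type. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:range}
The conjecture fails in every dimension $d\ge3$, even for semistable rings, and it holds in every dimension $d\le2$.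
\end{theorem}

The example exploits a difference in behavior under degeneration. An upper bound for $\operatorname{lm}$ passes from a degenerate ring to the ring that degenerates to it (Section~\ref{sec:lm}). Log canonical type asks for a boundary divisor, and a boundary on the degenerate ring need not deform. The ring $R$ is the cone over the ruled surface $V=\mathbb P(\mathcal E)$, and it degenerates to the cone over $C\times\mathbb P^1$ (Section~\ref{sec:cone}). On $C\times\mathbb P^1$ the anticanonical class contains the reduced divisor $C\times\{0,\infty\}$, and the cone over it is a log canonical boundary. On $V$, each positive multiple of the anticanonical class has a single member, the corresponding multiple of $2C_0$ for one curve $C_0$, and the coefficient $2$ is too large for a log canonical pair (Section~\ref{sec:notlc}). To prove semistability we degenerate further, replacing $C$ by a triangle of lines and ideals by monomial ideals (Section~\ref{sec:deg}). What remains is an inequality between volumes and numbers of lattice points, proved by a higher-dimensional trapezoid rule (Section~\ref{sec:lattice}). Section~\ref{sec:higher}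 adjoins variables to the example. Section~\ref{sec:surfaces}, which uses only Lemma~\ref{lem:basic} and the conventions at the start of Section~\ref{sec:notlc}, proves that lim-stable normal surface singularities are log canonical.

\section{The Lech--Mumford constant under degeneration}\label{sec:lm}

\begin{lemma}\label{lem:basic}
Let $(Q,\mathfrak n)$ be a Noetherian local ring of dimension $d$. Then
\[
\operatorname{lm}(\widehat Q)=\operatorname{lm}(Q)\ge1\qquad\text{and}\qquad\operatorname{lm}(Q[[T]])\le\operatorname{lm}(Q).
\]
\end{lemma}

\begin{proof}
Primary ideals of $Q$ and of $\widehat Q$ correspond, and all powers of corresponding ideals have the same colength; this gives the equality. Since $\operatorname{e}(\mathfrak n^n)=n^d\operatorname{e}(\mathfrak n)$, the ratio $\operatorname{e}(\mathfrak n^n)/(d!\,\ell(Q/\mathfrak n^n))$ tends to $1$, so $\operatorname{lm}(Q)\ge1$.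

Let $I\subset Q[[T]]$ be primary to the maximal ideal. For $j\ge0$ let $I_j\subset Q$ be the ideal of all $c$ such that $I$ contains a series $cT^j+(\text{terms of higher order in }T)$. Multiplication by $T$ gives $I_j\subset I_{j+1}$. Each $I_j$ contains $I\cap Q$, hence a power of $\mathfrak n$, and $I_j=Q$ for $j\gg0$ because $I$ contains a power of $T$. The subquotients of the $T$-adic filtration of $Q[[T]]/I$ are $((T^j)+I)/((T^{j+1})+I)\cong Q/I_j$, so $\ell(Q[[T]]/I)=\sum_j\ell(Q/I_j)$. The same formula holds for $I^n$. Multiplying $n$ series that start in order $j$ shows $I_j^n\subset(I^n)_{jn}\subset(I^n)_u$ for all $u\ge jn$. Grouping the integers $u$ into the blocks $jn\le u<(j+1)n$, we obtain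
\[
\ell(Q[[T]]/I^n)=\sum_u\ell\big(Q/(I^n)_u\big)\le n\sum_j\ell(Q/I_j^n).
\]
Only the finitely many $j$ with $I_j\ne Q$ contribute. Multiply by $(d+1)!/n^{d+1}$ and let $n\to\infty$:
\[
\operatorname{e}(I)\le(d+1)\sum_j\operatorname{e}(I_j)\le(d+1)!\operatorname{lm}(Q)\sum_j\ell(Q/I_j)=(d+1)!\operatorname{lm}(Q)\,\ell(Q[[T]]/I).\qedhere
\]
\end{proof}

Thus $\operatorname{lm}(Q[[T_1,\dots,T_n]])$ is nonincreasing in $n$ and at least $1$. The limit in the definition of lim-stability exists, and semistable rings are lim-stable. A field has $\operatorname{lm}=1$, hence so does every power series ring over a field, and hence, by the Cohen structure theorem, so does every regular local ring containing a field.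

The degenerations that we need take place among graded rings. A \emph{standard graded algebra} is a ring $G=\bigoplus_{j\ge0}G_j$ that is generated over the field $G_0$ by finitely many elements of degree one. Its dimension is determined by its Hilbert function $j\mapsto\dim G_j$. We call an ideal $I\subset G$, not necessarily homogeneous, \emph{primary} if $I\ne G$ and $I\supset G_{\ge N}$ for some $N$. Since $G_{\ge N}=G_+^N$, these ideals correspond to the primary ideals of the localization and of the completion of $G$ at $G_+$, and $\ell(G/I)=\dim_{G_0}G/I$. We write $\operatorname{lm}(G)$ for the constant of $G_{G_+}$. The polynomial ring $G[T]$ with $\deg T=1$ is again standard graded, and comparing completions gives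
\begin{equation}\label{eq:poly}
\operatorname{lm}(G_{G_+}[[T]])=\operatorname{lm}(G[T]).
\end{equation}

All our degenerations rest on one observation. Let $G$ and $G'$ be standard graded algebras of the same dimension, possibly over different fields, and let $I\mapsto I'$ be a map from the primary ideals of $G$ to those of $G'$ such that, for all $I$ and $n$,
\begin{equation}\label{eq:principle}
\ell(G'/I')=\ell(G/I),\qquad (I')^n\subset(I^n)' .
\end{equation}
Then $\ell(G'/(I')^n)\ge\ell(G'/(I^n)')=\ell(G/I^n)$, so $\operatorname{e}(I')\ge\operatorname{e}(I)$. The colength is kept and the multiplicity can only grow, and therefore $\operatorname{lm}(G)\le\operatorname{lm}(G')$.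

\begin{lemma}[Filtrations]\label{lem:filt}
Let $G$ be a standard graded algebra with an exhaustive filtration $0=W_{-1}\subset W_0\subset W_1\subset\cdots$ by homogeneous $G_0$-subspaces such that $1\in W_0$ and $W_iW_{i'}\subset W_{i+i'}$. Assume that $G'=\operatorname{gr}^WG$ is standard graded for the grading inherited from $G$. Then $I\mapsto\operatorname{in}(I)=\bigoplus_i(I\cap W_i+W_{i-1})/W_{i-1}$ satisfies \eqref{eq:principle}, and $\operatorname{lm}(G)\le\operatorname{lm}(G')$.
\end{lemma}

\begin{proof}
The rings $G$ and $G'$ have the same Hilbert function, hence the same dimension. If $I\supset G_{\ge N}$, then the ideal $\operatorname{in}(I)$ contains $G'_{\ge N}$. The $i$-th piece of $G'/\operatorname{in}(I)$ is $W_i/(I\cap W_i+W_{i-1})\cong(W_i+I)/(W_{i-1}+I)$, the $i$-th subquotient of the induced filtration on the finite-dimensional space $G/I$. So the colengths agree; in particular $\operatorname{in}(I)\ne G'$. Finally, the product of the classes of $a_1\in I\cap W_{i_1},\dots,a_n\in I\cap W_{i_n}$ is the class of $a_1\cdots a_n\in I^n\cap W_{i_1+\dots+i_n}$.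
\end{proof}

\begin{lemma}[Valuations]\label{lem:val}
Let $\mathcal O$ be a valuation ring with fraction field $k$ and residue field $\kappa$. Let $\mathcal G=\bigoplus_j\mathcal G_j$ be a graded $\mathcal O$-algebra with each $\mathcal G_j$ free of finite rank, such that $G=\mathcal G\otimes k$ and $G'=\mathcal G\otimes\kappa$ are standard graded over $k$ and $\kappa$. Then $\operatorname{lm}(G)\le\operatorname{lm}(G')$.
\end{lemma}

\begin{proof}
Again the Hilbert functions agree. For a primary ideal $I\supset G_{\ge N}$ let $I'$ be the image of $I\cap\mathcal G$ in $G'$; it contains $G'_{\ge N}$. The module $\mathcal G/(I\cap\mathcal G)$ is a quotient of $\bigoplus_{j<N}\mathcal G_j$ and a submodule of $G/I$, so it is finitely generated and torsion-free. Over a valuation ring, Noetherian or not, such a module is free. Tensoring it with $k$ gives $G/I$ and tensoring it with $\kappa$ gives $G'/I'$, so the colengths agree. The inclusion $(I\cap\mathcal G)^n\subset I^n\cap\mathcal G$ gives $(I')^n\subset(I^n)'$.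
\end{proof}

\begin{lemma}[Monomial ideals]\label{lem:mono}
Let $G$ be a standard graded algebra with a $G_0$-basis of homogeneous elements $X^\gamma$, called monomials, indexed by a subset $\Gamma\subset\mathbb N^m$. Assume that $X^0=1$, that $X^\gamma X^{\gamma'}$ is either $X^{\gamma+\gamma'}$ or $0$, and that every coordinate of $\gamma$ is at most $\deg X^\gamma$. Then $\operatorname{lm}(G)$ is computed by the primary ideals that are spanned by monomials.
\end{lemma}

\begin{proof}
Let $I\supset G_{\ge N}$ be primary and put $\lambda(\gamma)=\gamma_1+N\gamma_2+\dots+N^{m-1}\gamma_m$. This is a second grading of $G$, so the filtration $W_i=\langle X^\gamma:\lambda(\gamma)\le i\rangle$ has $\operatorname{gr}^WG=G$. By Lemma~\ref{lem:filt}, $\operatorname{in}(I)$ has the colength of $I$ and at least its multiplicity. If $\deg X^\gamma<N$, the coordinates of $\gamma$ are the digits of $\lambda(\gamma)$ in base $N$. So each $\lambda$-homogeneous piece of $G/G_{\ge N}$ is zero or is spanned by one monomial. The ideal $\operatorname{in}(I)$ is $\lambda$-homogeneous and contains $G_{\ge N}$, so it is spanned by monomials.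
\end{proof}

\section{The cone over a non-split ruled surface}\label{sec:cone}

We keep the notation of Theorem~\ref{thm:main}. At a singular point of $C$ over $\bar k$ the partial derivatives of $f$ vanish: $yz=-15x^2$, $xz=-15y^2$, $xy=-15z^2$. If $xyz=0$, then $xyz=-15x^3=-15y^3=-15z^3$ forces $x=y=z=0$. Otherwise the product of the three equations, $(xyz)^2=-3375(xyz)^2$, gives $3376=0$. So $C$ is a smooth, geometrically integral plane cubic, with $\omega_C\cong\mathcal O_C$, $H^0(\mathcal O_C)=k$ and $H^1(\mathcal O_C)\cong k$. Put $S=k[x,y,z]/(f)$. The sequence $0\to\mathcal O_{\mathbb P^2}(m-3)\to\mathcal O_{\mathbb P^2}(m)\to\mathcal O_C(m)\to0$ and the vanishing of $H^1$ of line bundles on $\mathbb P^2$ give $H^0(\mathcal O_C(m))=S_m$. For $m\ge1$ we have $H^1(\mathcal O_C(m))=0$ by Serre duality, and $\dim S_m=3m$.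

The extension \eqref{eq:ext} filters the symmetric powers of $\mathcal E$, and passing to the associated graded forgets the class $\eta$. This is our first degeneration.

\begin{lemma}\label{lem:grR}
The ring $R$ has a filtration $W$ as in Lemma~\ref{lem:filt} with
\[
\operatorname{gr}^WR\cong B:=\bigoplus_{m\ge0}S_m\otimes_kk[s,t]_m .
\]
Both $R$ and $B$ are standard graded $k$-algebras of dimension $3$.
\end{lemma}

\begin{proof}
Let $\mathcal W_i\operatorname{Sym}^m\mathcal E=s^{m-i}\operatorname{Sym}^i\mathcal E$ for $0\le i\le m$, let $\mathcal W_i=\operatorname{Sym}^m\mathcal E$ for $i\ge m$, and let $\mathcal W_{-1}=0$. Then $\mathcal W_i\mathcal W_{i'}\subset\mathcal W_{i+i'}$. If $\epsilon$ is a local lift of the generator $t$ of $\mathcal E/s\mathcal O_C\cong\mathcal O_C$, then $\mathcal W_i$ has the local basis $s^m,s^{m-1}\epsilon,\dots,s^{m-i}\epsilon^i$, and the class of $s^{m-i}\epsilon^i$ modulo $\mathcal W_{i-1}$ does not depend on the lift. Hence $\operatorname{gr}^{\mathcal W}\operatorname{Sym}\mathcal E=\mathcal O_C[s,t]$, with $i$ the degree in $t$.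

Put $W_iR_m=H^0(\mathcal W_i(m))$. Taking sections of $0\to\mathcal W_{i-1}(m)\to\mathcal W_i(m)\to\mathcal O_C(m)\to0$ gives an injective ring homomorphism $\operatorname{gr}^WR\to B$. It is bijective in degree $m=0$, where both sides are $k$. For $m\ge1$ the sheaf $\mathcal W_{i-1}(m)$ is an iterated extension of copies of $\mathcal O_C(m)$, so its $H^1$ vanishes and the map is surjective.

The space $S_m\,s^{m-i}t^i$ is spanned by products of $m-i$ elements of $S_1s$ and $i$ elements of $S_1t$, so $B$ is standard graded. Lift these factors to $W_0R_1$ and $W_1R_1$. Every element of $W_iR_m$ is then a polynomial in elements of $R_1$ modulo $W_{i-1}R_m$, and induction on $i$ shows that $R_1$ generates $R$. Finally $\dim R_m=\dim B_m=3m(m+1)$ for $m\ge1$, so both rings have dimension $3$.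
\end{proof}

Let $\operatorname{pr}\colon V=\mathbb P(\mathcal E)=\operatorname{Proj}_C\operatorname{Sym}\mathcal E\to C$, a smooth projective surface with $\operatorname{pr}_*\mathcal O_V(m)=\operatorname{Sym}^m\mathcal E$ for $m\ge0$. Let $L=\mathcal O_V(1)\otimes\operatorname{pr}^*\mathcal O_C(1)$, so that $R_m=H^0(V,L^m)$. Let $C_0\subset V$ be the zero divisor of $s\in H^0(C,\mathcal E)=H^0(V,\mathcal O_V(1))$; it is the section $\mathbb P(\mathcal E/s\mathcal O_C)\cong C$.

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] $C_0^2=0$, $L\cdot C_0=3$, and $D\cdot C_0\ge0$ for every effective divisor $D$ on $V$.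
\item[(b)] $L$ is ample.
\item[(c)] $\omega_V\cong\mathcal O_V(-2C_0)$.
\item[(d)] For $m\ge0$, $H^0(V,\mathcal O_V(mC_0))=k\,s^m$; thus $mC_0$ is the only effective divisor in its linear equivalence class.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sheaf $\mathcal O_V(C_0)=\mathcal O_V(1)$ restricts on $C_0$ to $\mathcal E/s\mathcal O_C\cong\mathcal O_C$. So $C_0^2=0$ and $L\cdot C_0=\deg\mathcal O_C(1)=3$. An integral curve other than $C_0$ meets $C_0$ nonnegatively.

(b) We have $L^2=C_0^2+2\,C_0\cdot\operatorname{pr}^*\mathcal O_C(1)=6$. For an integral curve $\Gamma$, both terms of $L\cdot\Gamma=C_0\cdot\Gamma+\operatorname{pr}^*\mathcal O_C(1)\cdot\Gamma$ are nonnegative. The second vanishes only if $\Gamma$ is a fiber of $\operatorname{pr}$, and then the first is positive. The Nakai--Moishezon criterion applies.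

(c) For a projective line bundle, $\omega_V=\mathcal O_V(-2)\otimes\operatorname{pr}^*(\omega_C\otimes\det\mathcal E)$, and $\omega_C$ and $\det\mathcal E$ are trivial.

(d) We show $H^0(\operatorname{Sym}^m\mathcal E)=s\,H^0(\operatorname{Sym}^{m-1}\mathcal E)$ for $m\ge1$. In the cohomology sequence of
\[
0\to\operatorname{Sym}^{m-1}\mathcal E\xrightarrow{\ s\ }\operatorname{Sym}^m\mathcal E\to\mathcal O_C\to0
\]
it suffices to see that the connecting map $k=H^0(\mathcal O_C)\to H^1(\operatorname{Sym}^{m-1}\mathcal E)$ is nonzero. Choose lifts $\epsilon_\alpha$ of $t$ on an affine open cover. Then $\epsilon_\alpha-\epsilon_\beta=\eta_{\alpha\beta}s$ for a cocycle $(\eta_{\alpha\beta})$ representing $\eta$. The sections $\epsilon_\alpha^m$ lift $1$, and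
\[
\epsilon_\alpha^m-\epsilon_\beta^m\equiv m\,\eta_{\alpha\beta}\,s\,\epsilon_\beta^{m-1}\pmod{s^2}.
\]
So the connecting map followed by $H^1(\operatorname{Sym}^{m-1}\mathcal E)\to H^1(\operatorname{Sym}^{m-1}\mathcal E/\mathcal W_{m-2})=H^1(\mathcal O_C)$ sends $1$ to $m\eta$, which is nonzero because $\eta\ne0$ and $k$ has characteristic zero.
\end{proof}

Part (d) is the only place where the non-splitting of \eqref{eq:ext} is used. Since $L$ is ample and its section ring $R$ is generated in degree one, $V=\operatorname{Proj}R$ with $\mathcal O(1)=L$. The blow-up of the vertex of an affine cone is the total space of $\mathcal O(-1)$. Here this is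
\[
\pi\colon Y=\operatorname{Spec}_V\bigoplus_{m\ge0}L^m\longrightarrow\operatorname{Spec}R ,
\]
a projective birational morphism that is an isomorphism away from the vertex. Its only exceptional divisor is the zero section, which we identify with $V$. The ideal of the zero section is $\bigoplus_{m\ge1}L^m$, so $\mathcal O_Y(-V)|_V\cong L$. The variety $Y$ is smooth and integral, and $R=H^0(Y,\mathcal O_Y)$ is the intersection of its local rings inside the function field. Hence $R$ is a normal domain. With Lemma~\ref{lem:grR} this proves the first sentence of Theorem~\ref{thm:main}.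

\section{No log canonical boundary exists}\label{sec:notlc}

We first fix how canonical divisors and discrepancies are computed. On a regular scheme $Y'$ essentially of finite type over a field $k$ of characteristic zero, $\Omega_{Y'/k}$ is locally free and $\omega_{Y'}=\det\Omega_{Y'/k}$. On a normal scheme, a canonical divisor is the closure of one on the regular locus. If $Y'$ is also essentially of finite type over a larger field $k'$, the exact sequence $0\to\mathcal O_{Y'}\otimes_{k'}\Omega_{k'/k}\to\Omega_{Y'/k}\to\Omega_{Y'/k'}\to0$ identifies the two canonical sheaves, by wedging with a generator of $\det\Omega_{k'/k}$, simultaneously on all birational models. So nothing depends on the ground field. For a regular divisor $F\subset Y'$, adjunction says $\omega_{Y'}(F)|_F\cong\omega_F$.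

Let $X$ be the spectrum of a normal local domain, and let $r\ge1$ be such that $r\Delta$ is integral and $r(K_X+\Delta)$ is Cartier, hence principal. A generator of $\mathcal O_X(r(K_X+\Delta))$ is a rational $r$-canonical form $\varphi$ with $\operatorname{div}_X(\varphi)=-r\Delta$. Taking $rK_{Y'}=\operatorname{div}_{Y'}(\varphi)$ on a model $\pi'\colon Y'\to X$ turns the definition of discrepancy into
\begin{equation}\label{eq:disc}
\operatorname{div}_{Y'}(\varphi)=-r\,(\pi')_*^{-1}\Delta+\sum_Fr\,a(F;X,\Delta)\,F .
\end{equation}
In particular $r\,a(F;X,\Delta)=\operatorname{ord}_F(\varphi)$ is an integer that is computed in the local ring of $Y'$ at the generic point of $F$.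

Now return to the cone. A boundary $\Delta$ will be restricted to $V$, and the restriction will turn out to be $2C_0$. To convert this coefficient into a bad discrepancy over the threefold we need divisors that see the curve $C_0$ inside $V$; these come from blowing up $C_0$ repeatedly along $V$. Put $Y_0=Y$, $V_0=V$, $Z_0=C_0$. Let $Y_{i+1}\to Y_i$ be the blow-up of $Z_i$, with exceptional divisor $F_{i+1}$, let $V_{i+1}$ be the strict transform of $V_i$, and let $Z_{i+1}=F_{i+1}\cap V_{i+1}$. Since $V_{i+1}$ is the blow-up of $V_i$ along the Cartier divisor $Z_i$, the pair $(V_{i+1},Z_{i+1})$ maps isomorphically to $(V_i,Z_i)$. So every $Z_i\cong C_0$ is smooth, and every $Y_i$ is smooth and projective birational over $\operatorname{Spec}R$. In the two-dimensional regular local ring $\mathcal O_{Y,C_0}$ let $v$ be an equation of $V$ and let $w$ restrict to an equation of $C_0$ in $V$, so that $(w,v)$ is the maximal ideal. Blowing up $(w,v_i)$ and looking at the chart with coordinate $v_i/w$, we see by induction that $\mathcal O_{Y_i,Z_i}$ has parameters $w$ and $v_i=v/w^i$, which are equations of $F_i$ and $V_i$ for $i\ge1$.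 The tower does not depend on any boundary. Let $X=\operatorname{Spec}R_{\mathfrak m}$; we use the same letters for the base changes of the $Y_i$ to $X$.

\begin{proposition}\label{prop:notlc}
Let $\Delta$ be an effective $\mathbb Q$-divisor on $X$ and let $r\ge1$ be such that $r\Delta$ is integral and $r(K_X+\Delta)$ is Cartier. Then $a(V;X,\Delta)<-1$ or $a(F_{2r};X,\Delta)\le-2$. In particular $R_{\mathfrak m}$ is not of log canonical type.
\end{proposition}

\begin{proof}
Assume $a:=a(V;X,\Delta)\ge-1$, let $\Delta_Y=\pi_*^{-1}\Delta$ and let $\varphi$ be as in \eqref{eq:disc}. Then $\operatorname{div}_Y(\varphi)=raV-r\Delta_Y$, that is,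
\[
\omega_Y^{r}(rV)\cong\mathcal O_Y\big(r(a+1)V-r\Delta_Y\big).
\]
Since $Y$ is regular and $V$ is not a component of $\Delta_Y$, the restriction $D=(r\Delta_Y)|_V$ is an effective Cartier divisor. By adjunction and Lemma~\ref{lem:V}(c), the left side restricts on $V$ to $\mathcal O_V(-2rC_0)$. The right side restricts to $L^{-r(a+1)}(-D)$. Hence $\mathcal O_V(D)\cong\mathcal O_V(2rC_0)\otimes L^{-r(a+1)}$. Intersecting with $C_0$ and using Lemma~\ref{lem:V}(a), we get $0\le D\cdot C_0=-3r(a+1)$, so $a=-1$. Then $D\sim2rC_0$, and $D=2rC_0$ by Lemma~\ref{lem:V}(d).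

Let $h\in\mathcal O_{Y,C_0}$ be an equation of $r\Delta_Y$. Its image in the discrete valuation ring $\mathcal O_{Y,C_0}/(v)$ has order $2r$, so $h\in(w^{2r},v)$. Let $u\in\mathcal O_{Y,C_0}$ restrict to a nonconstant rational function on $C_0$. The local rings $\mathcal O_{Y_i,Z_i}$ all have the function field of $C_0$ as residue field, so $dw\wedge dv_i\wedge du$ generates $\omega_{Y_i}$ at the generic point of $Z_i$. From $\operatorname{div}_Y(\varphi)=-rV-r\Delta_Y$ we get, up to a unit of $\mathcal O_{Y,C_0}$,
\[
\varphi=\frac{(dw\wedge dv\wedge du)^{\otimes r}}{h\,v^r}=\frac{(dw\wedge dv_i\wedge du)^{\otimes r}}{h\,v_i^{\,r}} ,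
\]
because $v=w^iv_i$ gives $dw\wedge dv=w^i\,dw\wedge dv_i$ and the factors $w^{ir}$ cancel. Along $F_i$ the functions $w,v_i,v$ have orders $1,0,i$. Therefore $r\,a(F_i;X,\Delta)=-\operatorname{ord}_{F_i}(h)\le-\min(2r,i)$, and $i=2r$ gives $a(F_{2r};X,\Delta)\le-2$.
\end{proof}

\begin{remark}\label{rem:split}
For the split extension the same construction gives the ring $B$ and the surface $V=C\times\mathbb P^1$, and $B_{B_+}$ is of log canonical type. Indeed, let $\rho\colon Y\to V$ be the total space of $L^{-1}$ and let $\Delta_Y=\rho^*(C\times\{0,\infty\})$. Since $\omega_Y=\rho^*(\omega_V\otimes L)$ and $\mathcal O_Y(-V)=\rho^*L$, we have $K_Y+V+\Delta_Y\sim\rho^*(K_V+C\times\{0,\infty\})\sim0$. So $\Delta=\pi_*\Delta_Y$ has $K_X+\Delta\sim0$ with pullback $K_Y+V+\Delta_Y$, and a smooth variety with a reduced simple normal crossings divisor is log canonical.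
\end{remark}

\section{Degeneration to a triangle of quadrics}\label{sec:deg}

We turn to semistability. By \eqref{eq:poly} we must bound $\operatorname{lm}(R[T])$. The filtration $(W_iR)[T]$, with $W$ from Lemma~\ref{lem:grR}, has associated graded ring $B[T]$, so $\operatorname{lm}(R[T])\le\operatorname{lm}(B[T])$ by Lemma~\ref{lem:filt}.

The ring $B$ has no basis of monomials in the sense of Lemma~\ref{lem:mono}, and we want to replace $f$ by $xyz$. Weights on the variables cannot do this, because the weight of $xyz$ is the average of the weights of $x^3,y^3,z^3$. Instead we let the coefficient $5$ tend to zero in a valuation, which is possible over every field of characteristic zero. By Chevalley's extension theorem there is a valuation ring $\mathcal O$ with fraction field $k$ that dominates $\mathbb Z_{(5)}$. Its residue field $\kappa$ has characteristic $5$, and $f\equiv xyz$ modulo the maximal ideal.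

Let $\mathcal S=\mathcal O[x,y,z]/(f)$ and let $U_m$ be the free $\mathcal O$-module on the monomials of degree $m$ that are not divisible by $xyz$. The map
\[
\mathcal O[x,y,z]_{m-3}\oplus U_m\to\mathcal O[x,y,z]_m,\qquad(g,u)\mapsto fg+u ,
\]
goes between free modules of the same rank. Modulo the maximal ideal it is the isomorphism $(g,u)\mapsto xyz\,g+u$, so its determinant is a unit. Hence $\mathcal S_m\cong U_m$ is free. Lemma~\ref{lem:val}, applied to $\mathcal G=\big(\bigoplus_m\mathcal S_m\otimes\mathcal O[s,t]_m\big)[T]$, gives $\operatorname{lm}(B[T])\le\operatorname{lm}(G)$, where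
\[
G=B_0[T],\qquad B_0=\bigoplus_m\big(\kappa[x,y,z]/(xyz)\big)_m\otimes_\kappa\kappa[s,t]_m .
\]
Geometrically, $\operatorname{Proj}B_0$ is the product of a triangle of lines with $\mathbb P^1$, a cycle of three quadric surfaces. The four-dimensional standard graded algebra $G$ has the basis of monomials $x^ay^bz^cs^{a+b+c-i}t^iT^h$, of degree $a+b+c+h$, indexed by $(p,h)\in\Sigma\times\mathbb N$, where
\[
\Sigma=\{p=(a,b,c,i)\in\mathbb N^4:\ abc=0,\ i\le a+b+c\}.
\]
The product of two monomials is the monomial with the sum of the exponents if that sum lies in $\Sigma\times\mathbb N$, and $0$ otherwise. So Lemma~\ref{lem:mono} applies, and the inequality $\operatorname{lm}(R_{\mathfrak m}[[T]])\le1$ is reduced to the following statement.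

\begin{proposition}\label{prop:mono}
Every primary monomial ideal $J\subset G$ satisfies $\operatorname{e}(J)\le4!\,\ell(G/J)$.
\end{proposition}

\section{Volumes and lattice points}\label{sec:lattice}

The multiplicity of a monomial ideal is bounded by the volume under a Newton polyhedron.

\begin{lemma}\label{lem:newton}
Let $\mathcal C\subset\mathbb R^d$ be a polyhedral convex cone, let $g_1,\dots,g_r\in\mathcal C\cap\mathbb Z^d$ with $r\ge1$, and let $\mathcal N=\operatorname{conv}(g_1,\dots,g_r)+\mathcal C$. Assume that $\mathcal C\setminus\mathcal N$ is bounded. Then the number of points of $\mathcal C\cap\mathbb Z^d$ that are not of the form $g_{j_1}+\dots+g_{j_n}+c$ with $c\in\mathcal C\cap\mathbb Z^d$ is at most $n^d\operatorname{vol}(\mathcal C\setminus\mathcal N)+o(n^d)$ as $n\to\infty$.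
\end{lemma}

\begin{proof}
Let $u$ be a lattice point of $(n+r)\mathcal N$, say $u=\sum\mu_jg_j+c$ with $\mu_j\ge0$, $\sum\mu_j=n+r$ and $c\in\mathcal C$. Then $\sum\lfloor\mu_j\rfloor\ge n$, and $u-\sum\lfloor\mu_j\rfloor g_j=\sum(\mu_j-\lfloor\mu_j\rfloor)g_j+c$ is a lattice point of $\mathcal C$. So $u$ has the required form. The remaining points lie in $\mathcal C\setminus(n+r)\mathcal N=(n+r)(\mathcal C\setminus\mathcal N)$, a dilate of a bounded difference of two polyhedra, which contains $n^d\operatorname{vol}(\mathcal C\setminus\mathcal N)+o(n^d)$ lattice points.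
\end{proof}

The colength, on the other hand, counts lattice points, and the task is to bound a volume by such a count. The variable $T$ makes this possible: it presents $\mathcal C\setminus\mathcal N$ as the region under the graph of a convex function, whose integral can be bounded by its values at lattice points. The node shows the whole argument.

\begin{example}\label{ex:node}
Let $J\supset G'_{\ge N}$ be a primary monomial ideal of $G'=\kappa[x,y,T]/(xy)$. The monomials $x^aT^h$ form the lattice points of the quadrant $\mathcal C=\mathbb R_{\ge0}^2$. Let $\mathcal N_x$ be built as in Lemma~\ref{lem:newton} from the minimal monomial generators of $J$ of this form. It contains every $(a,h)$ with $x^aT^h\in J$, in particular $(N,0)$ and $(0,N)$, so $\mathcal C\setminus\mathcal N_x$ is bounded. It is the region under the graph of the convex function $H_x(a)=\min\{h:(a,h)\in\mathcal N_x\}$. Define $H_y$ symmetrically. Counting the monomials outside $J^n$ on the two branches gives $\operatorname{e}(J)\le2\big(\int H_x+\int H_y\big)$. A convex function lies below its chords, so $\int_a^{a+1}H_x\le\frac12(H_x(a)+H_x(a+1))$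 and
\[
\int_0^\infty H_x\le\tfrac12H_x(0)+\sum_{a\ge1}H_x(a).
\]
For an integer $a$, the value $H_x(a)$ is at most the number of monomials $x^aT^h$ outside $J$, since these are the ones with $h$ below the first power of $T$ that takes $x^a$ into $J$. Add the two branches. The monomials $T^h$ lie on both and receive the weight $\frac12+\frac12$, and all others receive the weight $1$. Hence $\operatorname{e}(J)\le2\,\ell(G'/J)$, and by Lemma~\ref{lem:mono} the node is semistable. For the three coordinate axes $\kappa[x,y,z]/(xy,yz,xz)$ the origin would receive $\frac32$. This is a true failure: after adjoining $T$, the maximal ideal has $\operatorname{e}/(2!\,\ell)=\frac32$.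
\end{example}

To generalize the trapezoid rule, read it as a random rounding. For $\theta$ uniform in $[0,1)$, the integer $\lfloor y+\theta\rfloor$ equals $\lfloor y\rfloor+1$ with probability $y-\lfloor y\rfloor$ and $\lfloor y\rfloor$ otherwise, so
\begin{equation}\label{eq:floor}
\int_0^1\lfloor y+\theta\rfloor\,d\theta=y ,
\end{equation}
and convexity bounds $H(y)$ by the average of $H(\lfloor y+\theta\rfloor)$. For $G$ the half-line is replaced by the cone
\[
\sigma=\{(a,b,i)\in\mathbb R^3:\ a\ge0,\ b\ge0,\ 0\le i\le a+b\}.
\]
The difficulty is that the rounded point must stay in $\sigma$, and rounding $a,b,i$ separately sends $(\frac12,\frac12,1)$ to $(0,0,1)\notin\sigma$ for small $\theta$. What a common rounding does preserve is an inequality between two coordinates. So we choose coordinates in which all four walls of $\sigma$ have this form.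

\begin{lemma}\label{lem:round}
There are weights $\operatorname{wt}(p)\in[0,1]$, for $p=(a,b,i)\in\sigma\cap\mathbb Z^3$, such that $\operatorname{wt}(p)\le\frac12$ if $a=0$ or $b=0$, $\operatorname{wt}(0)=\frac16$, and every convex function $H\colon\sigma\to\mathbb R_{\ge0}$ satisfies
\[
\int_\sigma H\le\sum_{p\in\sigma\cap\mathbb Z^3}\operatorname{wt}(p)H(p).
\]
\end{lemma}

\begin{proof}
Let $\iota\colon\mathbb R^3\to\mathbb R^4$, $\iota(a,b,i)=(a,\,i,\,0,\,i-b)$. It identifies $\mathbb Z^3$ with the points of $\mathbb Z^4$ whose third coordinate is $0$. For $y=\iota(a,b,i)$ the differences $y_1-y_3$, $y_2-y_4$, $y_2-y_3$, $y_1-y_4$ equal $a$, $b$, $i$, $a+b-i$. So $(a,b,i)\in\sigma$ if and only if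
\begin{equation}\label{eq:order}
y_1\ge y_3,\qquad y_2\ge y_4,\qquad y_2\ge y_3,\qquad y_1\ge y_4 ,
\end{equation}
and these conditions do not change when a multiple of $\mathbf 1=(1,1,1,1)$ is added to $y$. For $\xi\in\sigma$ and $\theta\in[0,1)$, the componentwise floor of $\iota(\xi)+\theta\mathbf 1$ has third coordinate $0$, so it equals $\iota(\rho(\xi,\theta))$ for a point $\rho(\xi,\theta)\in\mathbb Z^3$. It satisfies \eqref{eq:order} because the floor function is monotone, so $\rho(\xi,\theta)\in\sigma$. For fixed $\xi$ the point $\rho(\xi,\theta)$ takes finitely many values, and its average over $\theta$ is $\xi$ by \eqref{eq:floor}. Convexity gives $H(\xi)\le\int_0^1H(\rho(\xi,\theta))\,d\theta$. Integrating over $\sigma$ yields the inequality with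
\[
\operatorname{wt}(p)=\operatorname{vol}\{(\xi,\theta)\in\sigma\times[0,1):\rho(\xi,\theta)=p\}.
\]

The linear map $(a,b,i,\theta)\mapsto y=(a+\theta,\,i+\theta,\,\theta,\,i-b+\theta)$ has determinant $\pm1$. It turns the condition $\xi\in\sigma$ into \eqref{eq:order}, and the conditions $\theta\in[0,1)$, $\rho(\xi,\theta)=p$ into $y\in\iota(p)+[0,1)^4$. So $\operatorname{wt}(p)$ is the probability that $y=\iota(p)+u$ satisfies \eqref{eq:order} when $u$ is uniform in $[0,1)^4$; in particular $\operatorname{wt}(p)\le1$. If $a=0$, the first condition reads $u_1\ge u_3$, and if $b=0$, the second reads $u_2\ge u_4$; each has probability $\frac12$. If $p=0$, the conditions say that $u_1,u_2$ are the two largest coordinates of $u$, which holds for $2\cdot2$ of the $24$ equally likely orderings.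
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:mono}]
Let $J\supset G_{\ge N}$. The set $\Sigma$ is the union of three \emph{faces} $\Sigma_x,\Sigma_y,\Sigma_z$, given by $a=0$, $b=0$, $c=0$. Dropping the vanishing coordinate identifies each face with $\sigma\cap\mathbb Z^3$. We describe the face $\Sigma_z$; the others are obtained by permuting $x,y,z$.

The monomials without $z$ are indexed by the lattice points $(a,b,i,h)$ of $\mathcal C=\sigma\times\mathbb R_{\ge0}$, and their products are never zero. Let $g_1,\dots,g_r$ be the exponents of the minimal monomial generators of $J$ that do not involve $z$, and let $\mathcal N_z=\operatorname{conv}(g_1,\dots,g_r)+\mathcal C$. A monomial of $J$ without $z$ is the product of a minimal generator and a monomial, neither of which involves $z$. So its exponent lies in $\mathcal N_z$; since $T^N\in J$, we have $r\ge1$ and $(0,0,0,N)\in\mathcal N_z$.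

The cone $\mathcal C$ is generated by the five exponents of degree one,
\[
(1,0,0,0),\quad(1,0,1,0),\quad(0,1,0,0),\quad(0,1,1,0),\quad(0,0,0,1),
\]
as one sees by writing $i=i_1+i_2$ with $0\le i_1\le a$ and $0\le i_2\le b$. Their $N$-fold multiples are exponents of monomials of $J$. A point $u\in\mathcal C$ with $\nu=a+b+h\ge N$ is a combination of the five vectors with coefficients adding up to $\nu$, so $(N/\nu)u$ lies in the convex hull of the $N$-fold multiples and $u\in\mathcal N_z$. Thus $\mathcal C\setminus\mathcal N_z$ is bounded. The points of the form described in Lemma~\ref{lem:newton} are exponents of monomials of $J^n$. The colength of the monomial ideal $J^n$ is the number of monomials outside it, and every monomial belongs to at least one face. Hence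
\begin{equation}\label{eq:vol}
\operatorname{e}(J)\le4!\sum_{\bullet\in\{x,y,z\}}\operatorname{vol}(\mathcal C\setminus\mathcal N_\bullet).
\end{equation}

For $\xi\in\sigma$ the set $\{h:(\xi,h)\in\mathcal N_\bullet\}$ is closed, stable under increasing $h$, and contains $N$ because $(\xi,N)=(0,N)+(\xi,0)$. So it is a half-line $[H_\bullet(\xi),\infty)$. The function $H_\bullet\ge0$ is convex because $\mathcal N_\bullet$ is, and $\operatorname{vol}(\mathcal C\setminus\mathcal N_\bullet)=\int_\sigma H_\bullet$. For $p\in\Sigma$ let $\ell_p$ be the number of $h\ge0$ such that the monomial $(p,h)$ is not in $J$, so that $\ell(G/J)=\sum_p\ell_p$. Since $J$ is stable under multiplication by $T$, these $h$ are $0,\dots,\ell_p-1$, and the monomial $(p,\ell_p)$ lies in $J$. Hence $H_\bullet(p)\le\ell_p$ whenever $p\in\Sigma_\bullet$. Writing $\operatorname{wt}_\bullet$ for the weights of Lemma~\ref{lem:round} on $\Sigma_\bullet$, we get from \eqref{eq:vol}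
\[
\operatorname{e}(J)\le4!\sum_\bullet\sum_{p\in\Sigma_\bullet}\operatorname{wt}_\bullet(p)H_\bullet(p)\le4!\sum_{p\in\Sigma}\ell_p\sum_{\bullet:\ p\in\Sigma_\bullet}\operatorname{wt}_\bullet(p).
\]
It remains to see that the total weight of each $p=(a,b,c,i)\in\Sigma$ is at most $1$. If two of $a,b,c$ are positive, $p$ lies in one face and has weight at most $1$. If exactly one is positive, $p$ lies in two faces; in each of them one of the two remaining coordinates among $a,b,c$ vanishes, so each weight is at most $\frac12$. If $a=b=c=0$, then $i=0$, and $p=0$ has total weight $3\cdot\frac16=\frac12$.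
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Section~\ref{sec:deg}, Lemma~\ref{lem:mono} and Proposition~\ref{prop:mono} give
\[
\operatorname{lm}(R_{\mathfrak m}[[T]])=\operatorname{lm}(R[T])\le\operatorname{lm}(B[T])\le\operatorname{lm}(B_0[T])\le1 ,
\]
and the left side is at least $1$ by Lemma~\ref{lem:basic}. So $R_{\mathfrak m}$ is semistable, hence lim-stable. By Proposition~\ref{prop:notlc} it is not of log canonical type.
\end{proof}

\section{Counterexamples in higher dimension}\label{sec:higher}

For $n\ge0$ let $R^{(n)}$ be the localization of $R[t_1,\dots,t_n]$ at $(\mathfrak m,t_1,\dots,t_n)$, a normal local domain of dimension $3+n$ that is essentially of finite type over $k$.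

\begin{proposition}\label{prop:higher}
The ring $R^{(n)}$ is semistable and not of log canonical type.
\end{proposition}

\begin{proof}
The rings $R^{(n)}[[T]]$ and $R_{\mathfrak m}[[T]][[t_1,\dots,t_n]]$ have the same completion, so Lemma~\ref{lem:basic} and Theorem~\ref{thm:main} give $1\le\operatorname{lm}(R^{(n)}[[T]])\le\operatorname{lm}(R_{\mathfrak m}[[T]])=1$.

Let $X^{(n)}=\operatorname{Spec}R^{(n)}$, let $\Delta$ be an effective $\mathbb Q$-divisor with $K_{X^{(n)}}+\Delta$ $\mathbb Q$-Cartier, and choose $r$ and $\varphi$ as in \eqref{eq:disc}. Let $k'=k(t_1,\dots,t_n)$. The localization of $R^{(n)}$ at the prime $\mathfrak mR^{(n)}$ is the localization of $R'=R\otimes_kk'$ at $\mathfrak m'=\mathfrak mR'$. By flat base change, $R'$ is the ring of Theorem~\ref{thm:main} for the field $k'$: the cubic is the same and the class $\eta$ stays nonzero. On $X'=\operatorname{Spec}R'_{\mathfrak m'}$ the restriction $\Delta'$ of $\Delta$ is effective and $\operatorname{div}_{X'}(\varphi)=-r\Delta'$. By Proposition~\ref{prop:notlc} over $k'$, the form $\varphi$ has order less than $-r$ along $V'$ or along $F'_{2r}$, where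 primes denote the objects of Section~\ref{sec:notlc} over $k'$. Blow-ups commute with flat base change, so $Y'_{2r}=Y_{2r}\otimes_kk'$. Now the base change of $Y_{2r}\times\mathbb A^n\to\operatorname{Spec}R[t_1,\dots,t_n]$ to $X^{(n)}$ is a regular, projective birational model of $X^{(n)}$. It carries the exceptional prime divisors induced by $V_{2r}\times\mathbb A^n$ and $F_{2r}\times\mathbb A^n$, and their local rings are those of $V'_{2r}$ and $F'_{2r}$ on $Y'_{2r}$. By \eqref{eq:disc} one of these two divisors has discrepancy less than $-1$ over $(X^{(n)},\Delta)$.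
\end{proof}

\section{Lim-stable surface singularities are log canonical}\label{sec:surfaces}

Let $(R,\mathfrak m,\kappa)$ now be a two-dimensional normal local domain essentially of finite type over a field $k$ of characteristic zero, and let $X=\operatorname{Spec}R$. A \emph{log resolution} is a proper birational morphism $\pi\colon Y\to X$ with $Y$ regular whose exceptional curves $E_i$ form a simple normal crossings divisor $E=\sum E_i$. Log resolutions exist, and every normal model of $X$ is dominated by one. For a line bundle $M$ on $Y$, the intersection number $M\cdot E_j=\chi(M|_{E_j})-\chi(\mathcal O_{E_j})$ is the degree over $\kappa$. The matrix $(E_i\cdot E_j)$ is negative definite. Hence there is a unique exceptional $\mathbb Q$-divisor $A=\sum A_iE_i$ with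
\[
A\cdot E_j=(K_Y+E)\cdot E_j\qquad\text{for all }j .
\]
If $K_X$ is $\mathbb Q$-Cartier, then $K_Y+E=\pi^*K_X+\sum(a(E_i;X,0)+1)E_i$ and $\pi^*K_X\cdot E_j=0$, so $A_i=a(E_i;X,0)+1$. Thus $A$ extends the log discrepancies to the case where $K_X$ cannot be pulled back. We call $X$ \emph{numerically log canonical} if all $A_i\ge0$ on every log resolution.

\begin{theorem}\label{thm:surface}
A lim-stable two-dimensional normal local domain essentially of finite type over a field of characteristic zero is numerically log canonical, hence log canonical (with $\Delta=0$).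
\end{theorem}

Together with Proposition~\ref{prop:higher} this proves Theorem~\ref{thm:range}: in dimension $d\le1$ a normal local domain is regular and has no exceptional divisors over it, so $\Delta=0$ is a log canonical boundary.

\subsection*{A lower bound from filtrations}
To show that a ring is not lim-stable we need ideals of $R[[T_1,\dots,T_n]]$ whose ratio stays above $1$ as $n$ grows. The maximal ideal is useless, since its ratio is $\operatorname{e}(\mathfrak m)/(n+2)!$. We build ideals from a filtration of $R$ by giving the variables a small weight.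

\begin{lemma}\label{lem:laplace}
Let $(R,\mathfrak m)$ be a two-dimensional Noetherian local ring and let $(\mathfrak a_x)_{x\ge0}$ be a decreasing family of ideals with $\mathfrak a_0=R$, with $\mathfrak a_x$ $\mathfrak m$-primary for $x>0$, and with $\mathfrak a_x\mathfrak a_y\subset\mathfrak a_{x+y}$. Put $\psi(x)=\ell(R/\mathfrak a_x)$ and assume $\psi(x)\ge\frac12\alpha x^2-O(1+x)$ for some $\alpha>0$. Then for every $\tau>0$,
\[
\lim_{n\to\infty}\operatorname{lm}(R[[T_1,\dots,T_n]])\ \ge\ \frac{\alpha\,\tau^3}{\int_0^\infty\psi(y)e^{-y/\tau}\,dy}.
\]
\end{lemma}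

\begin{proof}
The function $\psi$ is nondecreasing, integer-valued and positive for $x>0$, and $\psi(x)=O(1+x^2)$ because $\mathfrak a_x\supset\mathfrak a_1^{\lceil x\rceil}$. Fix $n\ge1$, a real $\xi>0$ and an integer $N\ge1$. Write $|u|=u_1+\dots+u_n$ and $y_+=\max(y,0)$. In $\mathcal R=R[[T_1,\dots,T_n]]$, of dimension $n+2$, let
\[
J_m=\Big\{\sum_uc_uT^u:\ c_u\in\mathfrak a_{\xi(m-|u|/N)_+}\Big\},\qquad m\ge1 .
\]
This is an ideal because the family is decreasing, and it is primary to the maximal ideal. We have $J_1^m\subset J_m$, because $\sum_{j=1}^m(1-|u^{(j)}|/N)_+\ge(m-|u|/N)_+$ when $u=u^{(1)}+\dots+u^{(m)}$. Also $\ell(\mathcal R/J_m)=\sum_{|u|<mN}\psi(\xi(m-|u|/N))$.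

For a bounded function $g$ on $[0,1]$ with finitely many discontinuities, Riemann sums over the simplex give
\begin{equation}\label{eq:riemann}
M^{-n}\sum_{|u|<M}g(|u|/M)\ \xrightarrow[M\to\infty]{}\ \int_{v\ge0,\,|v|<1}g(|v|)\,dv=\int_0^1g(\rho)\frac{\rho^{n-1}}{(n-1)!}\,d\rho .
\end{equation}
For $g(\rho)=(1-\rho)^2$ the limit is $2/(n+2)!$. With $M=mN$ and $m\to\infty$, the lower bound for $\psi$ gives
\[
\ell(\mathcal R/J_1^m)\ge\tfrac12\alpha\xi^2m^2\sum_{|u|<mN}\Big(1-\frac{|u|}{mN}\Big)^2-O(m^{n+1})=\frac{\alpha\xi^2N^n}{(n+2)!}\,m^{n+2}+o(m^{n+2}),
\]
so $\operatorname{e}(J_1)\ge\alpha\xi^2N^n$. With $M=N\to\infty$, $g(\rho)=\psi(\xi(1-\rho))$ and the substitution $y=\xi(1-\rho)$, \eqref{eq:riemann} gives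
\[
N^{-n}\ell(\mathcal R/J_1)\ \longrightarrow\ \frac1{\xi\,(n-1)!}\int_0^\xi\psi(y)\Big(1-\frac y\xi\Big)^{n-1}dy .
\]
Dividing, we obtain
\[
\operatorname{lm}(R[[T_1,\dots,T_n]])\ge\frac{\alpha\,\xi^3}{n(n+1)(n+2)\int_0^\xi\psi(y)(1-y/\xi)^{n-1}\,dy}.
\]
Put $\xi=n\tau$ and let $n\to\infty$. Then $\xi^3/(n(n+1)(n+2))\to\tau^3$ and $(1-y/\xi)^{n-1}\to e^{-y/\tau}$. For $n\ge2$ and $0\le y\le\xi$ we have $(1-y/\xi)^{n-1}\le e^{-(n-1)y/(n\tau)}\le e^{-y/(2\tau)}$, so dominated convergence applies.
\end{proof}

Since $\int_0^\infty\frac12\alpha y^2e^{-y/\tau}dy=\alpha\tau^3$, the leading term of $\psi$ alone gives the bound $1$. For large $\tau$ the outcome is decided by the average sign of the linear term of $\psi$.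

\begin{example}\label{ex:plane}
Let $g$ be a form of degree $\delta$ in three variables, let $R$ be the localization of $\kappa[x,y,z]/(g)$ at the vertex, and let $\mathfrak a_x=\mathfrak m^{\lceil x\rceil}$. The Hilbert function $h_j$ has generating series $(1-q^\delta)/(1-q)^3$, so $h_j=\delta j+O(1)$, and $\psi(y)=\sum_{j<y}h_j$ satisfies the hypothesis with $\alpha=\delta$. With $q=e^{-1/\tau}$ we get $\int_0^\infty\psi(y)e^{-y/\tau}dy=\sum_jh_j\int_j^\infty e^{-y/\tau}dy=\tau(1-q^\delta)/(1-q)^3$. Using $1-e^{-\beta}=\beta(1-\beta/2+O(\beta^2))$, the bound of Lemma~\ref{lem:laplace} is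
\[
\frac{\delta\tau^2(1-q)^3}{1-q^\delta}=1+\frac{\delta-3}{2\tau}+O(\tau^{-2}).
\]
So $R$ is not lim-stable for $\delta\ge4$. If the curve $g=0$ is smooth, the blow-up of the vertex is a log resolution with $E^2=-\delta$ and $(K_Y+E)\cdot E=\deg\omega_E=\delta(\delta-3)$, so $A=(3-\delta)E$.
\end{example}

\subsection*{Lim-stable implies numerically log canonical}
Suppose that $A_1<0$ on some log resolution $\pi\colon Y\to X$. In the example the filtration was the order of vanishing along $E$. In general we use the order of vanishing along a divisor $Z$ with two properties: $-Z$ is relatively ample, so that Riemann--Roch computes the colengths asymptotically, and $Z$ detects the negative coefficient $A_1$.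

Let $E_i^*$ be the exceptional $\mathbb Q$-divisor with $E_i^*\cdot E_j=-\delta_{ij}$ (Kronecker symbol). Then $A\cdot E_1^*=-A_1>0$. For a small rational $\varepsilon>0$, a positive multiple $Z=\sum z_iE_i$ of $E_1^*+\varepsilon\sum_iE_i^*$ is integral and satisfies
\[
Z\cdot E_j<0\ \text{ for all }j,\qquad\gamma:=(K_Y+E)\cdot Z=A\cdot Z>0 .
\]
All $z_i$ are positive. Indeed, write $Z=Z_+-Z_-$ with $Z_\pm$ effective and without common components. Then $0\ge Z\cdot Z_-=Z_+\cdot Z_--Z_-^2\ge-Z_-^2$, so $Z_-=0$ by negative definiteness, and $z_j=0$ would give $Z\cdot E_j\ge0$. Put $\alpha=-Z^2>0$. The divisor $-Z$ has positive degree on every component of the closed fiber, so it is ample on that fiber and hence $\pi$-ample.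

For $x\ge0$ let $\mathfrak a_x=H^0(Y,\mathcal O_Y(-\lceil xZ\rceil))\subset H^0(Y,\mathcal O_Y)=R$, where coefficients are rounded up. This family is decreasing, $\mathfrak a_0=R$, the ideal $\mathfrak a_x$ is $\mathfrak m$-primary for $x>0$, and $\mathfrak a_x\mathfrak a_y\subset\mathfrak a_{x+y}$ because $\lceil xz\rceil+\lceil yz\rceil\ge\lceil(x+y)z\rceil$. To estimate $\psi(x)=\ell(R/\mathfrak a_x)$ we use, for every effective exceptional divisor $D$, the formula
\begin{equation}\label{eq:RR}
\chi(\mathcal O_D)=-\tfrac12D\cdot(D+K_Y),
\end{equation}
where $\chi$ is the alternating sum of lengths over $R$. For $D=E_j$ this is adjunction together with $\deg\omega_{E_j}=-2\chi(\mathcal O_{E_j})$. For $D=D'+E_j$, the sequence $0\to\mathcal O_{E_j}(-D')\to\mathcal O_D\to\mathcal O_{D'}\to0$ shows that the left side grows by $\chi(\mathcal O_{E_j})-D'\cdot E_j$, and so does the right side.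

\emph{Lower bound.} For integers $j\gg0$, Serre vanishing gives $H^1(\mathcal O_Y(-jZ))=0$. So $R/\mathfrak a_j\cong H^0(\mathcal O_{jZ})$ and $\psi(j)\ge\chi(\mathcal O_{jZ})=\frac12\alpha j^2-\frac12jZ\cdot K_Y$. Since $\psi(x)\ge\psi(\lfloor x\rfloor)$, the hypothesis of Lemma~\ref{lem:laplace} holds.

\emph{Upper bound.} Let $D=\lceil xZ\rceil$. Then $R/\mathfrak a_x$ embeds in $H^0(\mathcal O_D)$. The map $H^1(\mathcal O_Y)\to H^1(\mathcal O_D)$ is surjective, since $H^2$ vanishes when the base is affine and the fibers have dimension at most one, and $H^1(\mathcal O_Y)$ has finite length. So $\psi(x)\le\chi(\mathcal O_D)+\ell(H^1(\mathcal O_Y))$. Write $D=xZ+\sum_i\theta_i(x)E_i$ with $\theta_i(x)=\lceil xz_i\rceil-xz_i$. As $z_i$ is a positive integer, $\theta_i$ takes values in $[0,1)$, has period $1$ and has mean $\frac12$. Expanding \eqref{eq:RR} gives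
\begin{equation}\label{eq:upper}
\psi(x)\le\tfrac12\alpha x^2-\tfrac12x\,Z\cdot K_Y-x\sum_i\theta_i(x)\,Z\cdot E_i+O(1).
\end{equation}
On average the rounding terms contribute $-\frac12x\,Z\cdot E$; this is how $K_Y+E$, rather than $K_Y$, enters. Precisely, the primitive $\Theta_i(y)=\int_0^y(\theta_i-\frac12)$ is bounded, so integration by parts gives
\[
\int_0^\infty y\big(\theta_i(y)-\tfrac12\big)e^{-y/\tau}dy=-\int_0^\infty\Theta_i(y)\Big(1-\frac y\tau\Big)e^{-y/\tau}dy=O(\tau).
\]
Since $\int_0^\infty ye^{-y/\tau}dy=\tau^2$, inequality \eqref{eq:upper} yields, as $\tau\to\infty$,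
\[
\int_0^\infty\psi(y)e^{-y/\tau}dy\le\alpha\tau^3-\tfrac12Z\cdot(K_Y+E)\,\tau^2+O(\tau)=\alpha\tau^3-\tfrac\gamma2\tau^2+O(\tau).
\]
For large $\tau$ this is less than $\alpha\tau^3$, and Lemma~\ref{lem:laplace} shows that $R$ is not lim-stable. This proves the first assertion of Theorem~\ref{thm:surface}.

\subsection*{Numerically log canonical implies log canonical}
It suffices to show that $K_X$ is $\mathbb Q$-Cartier. Then $a(E_i;X,0)=A_i-1\ge-1$ on every log resolution, and every exceptional divisor on a normal model appears, with the same discrepancy, on a log resolution. We use the following consequence of the classification of numerically log canonical surface singularities: over an algebraically closed field of characteristic zero, such a singularity has $\mathbb Q$-Cartier canonical divisor \cite[\S4.1]{KM}; see also \cite{Fujino}. To apply it we pass to $\bar k$, where not every log resolution comes from $k$. So we first note that one resolution is enough.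

\begin{lemma}\label{lem:one}
If all $A_i\ge0$ on one log resolution, then $X$ is numerically log canonical.
\end{lemma}

\begin{proof}
Let $\beta\colon Y'\to Y$ be the blow-up of a closed point $P$ of a log resolution $Y$ over the closed point of $X$, with exceptional curve $F$, and let $\mu\le2$ be the number of curves $E_i$ through $P$. Then $Y'$ is a log resolution, $K_{Y'}=\beta^*K_Y+F$ and $E'=\beta^*E+(1-\mu)F$. By the projection formula $A'=\beta^*A+(2-\mu)F$. So the old curves keep their coefficients, and $F$ has the coefficient $2-\mu+\sum_{E_i\ni P}A_i$. Hence $A\ge0$ if and only if $A'\ge0$. Any two log resolutions are dominated by a third, and a proper birational morphism of regular surfaces is a composition of blow-ups of closed points.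
\end{proof}

Lift a transcendence basis of $\kappa/k$ to elements of $R$. Nonzero polynomials in them are units, so they generate a subfield of $R$, and replacing $k$ by it we may assume that $\kappa$ is finite over $k$. This does not change $K_X$ (Section~\ref{sec:notlc}). Now $R$ is the local ring of a closed point of a normal surface over $k$. In characteristic zero the base change to $\bar k$ preserves normality and smoothness. So $\bar R=R\otimes_k\bar k$ is a normal semilocal ring, faithfully flat over $R$, whose localizations at maximal ideals are local rings of closed points of a normal surface over $\bar k$, and $\bar Y=Y\otimes_k\bar k$ is a log resolution of each of them. Let $\kappa_j=H^0(\mathcal O_{E_j})$. The curve $E_j\otimes_k\bar k$ is the disjoint union of the smooth integral curves $E_j\otimes_{\kappa_j}\bar k$ over all $k$-embeddings $\kappa_j\to\bar k$, and a line bundle $M$ on $E_j$ pulls back to degree $\deg_\kappa(M)/[\kappa_j:\kappa]$ on each of them. Applying this to a multiple of $K_Y+E-A$, which has degree $0$ on $E_j$, we see that the pullback of $A$ satisfies the equations that define the divisor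 $\bar A$ on $\bar Y$. So $\bar A\ge0$, and by Lemma~\ref{lem:one} the finitely many singularities of $\bar R$ are numerically log canonical. By the quoted result there is $r\ge1$ such that the reflexive sheaf $\mathcal O(rK)$ is invertible on $\operatorname{Spec}\bar R$. This sheaf is the pullback of $\mathcal O_X(rK_X)$, because differentials commute with base change and reflexive hulls commute with flat base change. A finitely generated module that becomes flat after a faithfully flat extension is flat, hence free over the local ring $R$. So $rK_X$ is Cartier, and the proof of Theorem~\ref{thm:surface} is complete.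

\begin{thebibliography}{9}

\bibitem{Fujino}
Fujino, \emph{Minimal model theory for log surfaces}, Publ. RIMS 48 (2012).

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{MS}
Linquan Ma and Ilya Smirnov, \emph{Lech-Mumford constant and stability of local rings}, arXiv:2508.19893 (2025).

\end{thebibliography}
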